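\title{Affine hypersurfaces as quantum homogeneous spaces}

\begin{abstract}
A quantum homogeneous space is a right coideal subalgebra $B$ of a Hopf algebra $A$ such that $A$ is faithfully flat over $B$. We prove the conjecture that the coordinate ring of every affine plane curve over an algebraically closed field of characteristic $0$ is a quantum homogeneous space. The proof covers hypersurfaces of any dimension, reducible or non-reduced, and over an arbitrary field it shows that a hypersurface is a quantum homogeneous space if and only if it has a rational point. The Hopf algebra is the universal one that fixes the equation under substitutions $x\mapsto x+X$, $y\mapsto yb+c(x)$ with noncommuting coefficients, and an explicit matrix representation shows that the coordinate ring embeds in it. We also prove that a finite-dimensional local commutative quantum homogeneous space is Frobenius, so the result does not extend to all closed subschemes of the plane.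
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field, algebras are unital associative $k$-algebras, algebra maps and subalgebras are unital, and $\otimes$ means $\otimes_k$. The comultiplication, counit and antipode of a Hopf algebra are written $\Delta$, $\varepsilon$ and $S$.

\begin{definition}\label{def:qhs}
A \emph{right coideal subalgebra} of a Hopf algebra $A$ is a subalgebra $B\subseteq A$ with $\Delta(B)\subseteq B\otimes A$. A \emph{quantum homogeneous space} over $k$ is a right coideal subalgebra $B$ of a Hopf algebra $A$ over $k$ such that $A$ is faithfully flat as a left $B$-module. We use the same words for an algebra isomorphic to such a $B$, and for an affine variety whose coordinate ring is such an algebra.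
\end{definition}

The commutative case explains the definition. Let $k$ be algebraically closed, let $A=\mathcal O(\mathbf G)$ be the coordinate ring of an affine algebraic group, and let $B=\mathcal O(V)\subseteq A$ be the coordinate ring of an affine variety. The inclusion is a morphism $\pi:\mathbf G\to V$. If $\Delta(B)\subseteq B\otimes A$, then the restriction of $\Delta$ to $B$ is dual to a right action $V\times\mathbf G\to V$ with $\pi(gh)=\pi(g)\cdot h$. If $A$ is faithfully flat over $B$, then $A/\mathfrak mA\neq0$ for every maximal ideal $\mathfrak m$ of $B$, so $\pi$ is surjective and the action is transitive. The group then carries a smooth point of $V$ to every other point, and $V$ is smooth.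

Definition~\ref{def:qhs} allows $A$ to be noncommutative even when $B$ is commutative. The smoothness argument needs group elements that move points to points, and it has no counterpart for such $A$. Indeed, singular quantum homogeneous spaces exist; the cusp $y^2=x^3$ is one. One constraint does survive: the counit restricts to an algebra map $B\to k$, so $B$ has a $k$-rational point. For a variety over an algebraically closed field this excludes nothing, and one may guess that among curves there is no obstruction at all. The following conjecture comes from the paper \cite{KT} of Kraehmer and Tabiri, whose title records the case of the nodal cubic.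

\medskip
\noindent\textbf{Conjecture.} \emph{Let $k$ be algebraically closed of characteristic $0$ and let $f\in k[x,y]$ be irreducible. Then the plane curve $\{f=0\}\subset\mathbb A^2_k$, with coordinate ring $k[x,y]/(f)$, is a quantum homogeneous space.}
\medskip

We prove the conjecture in a more general form. From now on $x=(x_1,\dots,x_r)$ is a tuple of variables and $k[x,y]=k[x_1,\dots,x_r,y]$; plane curves are the case $r=1$.

\begin{theorem}\label{thm:main}
Let $k$ be algebraically closed of characteristic $0$, let $f\in k[x_1,\dots,x_r,y]$ be nonconstant (possibly reducible or non-reduced), and let $B=k[x,y]/(f)$. Then there are a finitely generated pointed Hopf algebra $A$ and an injective algebra map $\lambda:B\to A$ whose image is a right coideal subalgebra, such that $A$ is free, hence faithfully flat, as a left and as a right $\lambda(B)$-module. In particular every plane curve is a quantum homogeneous space.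
\end{theorem}

\begin{theorem}\label{thm:fields}
Let $k$ be any field and $B=k[x,y]/(f)$ with $f\in k[x_1,\dots,x_r,y]$. Then $B$ is a quantum homogeneous space over $k$ if and only if $B$ has a $k$-rational point, that is, an algebra map $B\to k$.
\end{theorem}

For example, over $\mathbb R$ the equation $x^2+y^2=0$ defines a quantum homogeneous space and $x^2+y^2+1=0$ does not. The rational point is not the only obstruction once we leave hypersurfaces.

\begin{theorem}\label{thm:frob}
Let $k$ be any field. A finite-dimensional local commutative quantum homogeneous space is a Frobenius algebra. In particular $k[x,y]/(x^2,xy,y^2)$, with $r=1$, is not a quantum homogeneous space, so ``hypersurface'' cannot be replaced by ``closed subscheme of the plane''.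
\end{theorem}

\begin{remark}\label{rem:products}
Quantum homogeneous spaces of the kind in Theorem~\ref{thm:main} are closed under products. If $B_i\subseteq A_i$ $(i=1,2)$ are right coideal subalgebras with $A_i$ free over $B_i$, then $B_1\otimes B_2$ is a right coideal subalgebra of the Hopf algebra $A_1\otimes A_2$, and the tensor products of basis elements form a basis of $A_1\otimes A_2$ over $B_1\otimes B_2$.
\end{remark}

Section~\ref{sec:example} shows the idea on the curves $y^2=a(x)$. Sections~\ref{sec:hopf}, \ref{sec:free} and~\ref{sec:inj} carry out the three steps of the general proof, over any field: the construction of $A$, freeness, and injectivity of $\lambda$. Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main} and~\ref{thm:fields}. Section~\ref{sec:frob} proves Theorem~\ref{thm:frob} and depends only on Section~\ref{sec:recall}.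

\section{Hopf algebras, comodules and Hopf modules}\label{sec:recall}

A \emph{bialgebra} is an algebra $A$ with algebra maps $\Delta:A\to A\otimes A$ and $\varepsilon:A\to k$ such that $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$ and $(\varepsilon\otimes\mathrm{id})\Delta=\mathrm{id}=(\mathrm{id}\otimes\varepsilon)\Delta$. In particular $A\neq0$, because $\varepsilon(1)=1$. We write $\Delta(a)=a_{(1)}\otimes a_{(2)}$ and $(\Delta\otimes\mathrm{id})\Delta(a)=a_{(1)}\otimes a_{(2)}\otimes a_{(3)}$, with summation understood. A \emph{Hopf algebra} is a bialgebra with a linear map $S:A\to A$ such that $S(a_{(1)})a_{(2)}=\varepsilon(a)1=a_{(1)}S(a_{(2)})$. The antipode then satisfies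
\begin{equation}\label{eq:anti}
S(aa')=S(a')S(a),\qquad \Delta(S(a))=S(a_{(2)})\otimes S(a_{(1)}),\qquad \varepsilon S=\varepsilon .
\end{equation}

An element $g$ is \emph{group-like} if $\Delta(g)=g\otimes g$ and $\varepsilon(g)=1$. Distinct group-like elements are linearly independent: if $g=\sum_i\kappa_ig_i$ with $g$ group-like and $g_i$ linearly independent group-likes, then applying $\Delta$ gives $\kappa_i\kappa_j=0$ for $i\ne j$ and $\kappa_i^2=\kappa_i$, so $g$ is one of the $g_i$. A \emph{subcoalgebra} is a subspace $C$ with $\Delta(C)\subseteq C\otimes C$; it is \emph{simple} if $C\neq0$ and its only subcoalgebras are $0$ and $C$. The bialgebra is \emph{pointed} if every simple subcoalgebra is one-dimensional.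

A \emph{right $A$-comodule} is a vector space $M$ with a linear map $\rho_M:M\to M\otimes A$, written $v\mapsto v_{(0)}\otimes v_{(1)}$, such that $(\rho_M\otimes\mathrm{id})\rho_M=(\mathrm{id}\otimes\Delta)\rho_M$ and $(\mathrm{id}\otimes\varepsilon)\rho_M=\mathrm{id}$. Kernels and images of comodule maps are subcomodules, and quotients by subcomodules are comodules. Let $B\subseteq A$ be a right coideal subalgebra. A \emph{left Hopf module} is a left $B$-module and right $A$-comodule $M$ with
\[
\rho_M(uv)=u_{(1)}v_{(0)}\otimes u_{(2)}v_{(1)}\qquad(u\in B,\ v\in M),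
\]
which makes sense because $\Delta(u)\in B\otimes A$. A \emph{right Hopf module} is a right $B$-module and right $A$-comodule with $\rho_M(vu)=v_{(0)}u_{(1)}\otimes v_{(1)}u_{(2)}$. The bialgebra $A$, with multiplication and $\rho_A=\Delta$, is both. The quotient of a Hopf module by a subspace that is a submodule and a subcomodule is a Hopf module.

A left $B$-module $M$ is \emph{flat} if $-\otimes_BM$ is exact on right $B$-modules, and \emph{faithfully flat} if moreover $N\otimes_BM\neq0$ whenever $N\ne0$. A nonzero free module is faithfully flat, since $N\otimes_BM$ is then a direct sum of at least one copy of $N$.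

\section{The curves $y^2=a(x)$}\label{sec:example}

Let $r=1$, let $k$ have characteristic $0$, and let $f=y^2-a(x)$ with $a(0)=0$; the cusp is $a=x^3$. To make the curve homogeneous we must move its points. We try the simplest motion, translation in $x$, corrected in $y$ so that the equation is preserved:
\[
x\mapsto x+X,\qquad y\mapsto yb+c(x),\qquad c(x)=\sum_\mu x^\mu c_\mu .
\]
Here $X,b,c_\mu$ lie in an algebra $R$, the element $X$ is central so that the images of $x$ and $y$ commute, and $x,y$ are central variables. Comparing powers of $y$ in $(yb+c(x))^2-a(x+X)=y^2-a(x)$ gives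
\begin{equation}\label{eq:quad}
b^2=1,\qquad b\,c(x)+c(x)\,b=0,\qquad c(x)^2=a(x+X)-a(x).
\end{equation}

If $R$ is commutative, the first two relations force $c(x)=0$. For the cusp the third then reads $0=X^3+3X^2x+3Xx^2$, so $X=0$ and nothing is translated. If $R$ is noncommutative, there is a solution for every $a$: in $R=M_2(k[X])$ take
\[
\hat b=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad \hat c(x)=\begin{pmatrix}0&1\\a(x+X)-a(x)&0\end{pmatrix}.
\]
Set $X=\tau\in k$ and follow the origin: it goes to the pair of commuting matrices $(\tau\cdot1,\hat c(0))$, and $\hat c(0)$ has eigenvalues $\pm\sqrt{a(\tau)}$. The origin, which is singular on the cusp, is sent to the two points of the curve over $\tau$ at once. This is how the smoothness argument of the introduction is evaded.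

Let $d=\deg a$ and let $A$ be the algebra generated by $X,b,c_0,\dots,c_d$ with $X$ central and the relations \eqref{eq:quad}. Composing two motions gives a motion of the same shape with coefficients in $A\otimes A$: translation by $\xi=X\otimes1+1\otimes X$, the factor $b\otimes b$, and the correction $u+v$ with
\[
u=c(x)\otimes b,\qquad v=\sum_\mu(x+X)^\mu\otimes c_\mu .
\]
These satisfy \eqref{eq:quad}. The element $b\otimes b$ has square $1$ and anticommutes with $u$ and with $v$. Moreover $uv=-vu$, because $b$ anticommutes with each $c_\mu$ and $X$ is central, so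
\[
(u+v)^2=u^2+v^2=\bigl(a(x+X\otimes1)-a(x)\bigr)+\bigl(a(x+\xi)-a(x+X\otimes1)\bigr)=a(x+\xi)-a(x).
\]
This composition law is the comultiplication of $A$. The orbit map of the origin is $\lambda:B\to A$, $x\mapsto X$, $y\mapsto c_0$, which is well defined because $c_0^2=a(X)$. It is injective: composed with the matrix solution it sends
\[
h_0(x)+h_1(x)y\ \longmapsto\ \begin{pmatrix}h_0(X)&h_1(X)\\a(X)h_1(X)&h_0(X)\end{pmatrix},
\]
and every element of $B$ has the form $h_0(x)+h_1(x)y$.

Three things remain for general $f$. The inverse motion must preserve $f$, which is not automatic with noncommuting coefficients. The algebra $A$ must be faithfully flat over $\lambda(B)$. And a matrix solution must be found when $f$ contains several powers of $y$.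

\section{Normal form and roots of central polynomials}\label{sec:prep}

In the example, $b$ was invertible because $f$ was monic in $y$, and $\lambda$ came from a point at the origin. Both can be arranged.

\begin{lemma}\label{lem:normal}
Let $f\in k[x,y]$ be nonconstant and $B=k[x,y]/(f)$. Assume that $k$ is algebraically closed or that $B$ has a $k$-rational point. Then an automorphism of $k[x,y]$ carries $f$ to a nonzero scalar multiple of a polynomial
\begin{equation}\label{eq:normal}
y^n+a_1(x)y^{n-1}+\dots+a_n(x),\qquad n\ge1,\quad a_j\in k[x],\quad a_n(0)=0 .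
\end{equation}
\end{lemma}

\begin{proof}
Let $q>\deg f$ and let $\sigma$ be Nagata's substitution $x_i\mapsto x_i+y^{q^i}$, $y\mapsto y$, an automorphism of $k[x,y]$. The image of a monomial $x_1^{\mu_1}\cdots x_r^{\mu_r}y^j$ is monic in $y$ of degree $j+\sum_i\mu_iq^i$. For the monomials that occur in $f$ the numbers $j,\mu_1,\dots,\mu_r$ are less than $q$, so they are the base-$q$ digits of this degree, and the degrees are pairwise distinct. The largest one, $n$, is positive because $f$ is nonconstant, and $\sigma(f)$ is a nonzero scalar times a monic polynomial $f_1$ of degree $n$ in $y$.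

Rational points of $B\cong k[x,y]/(f_1)$ are zeros of $f_1$ in $k^{r+1}$. If $k$ is algebraically closed there is one, since $f_1(0,y)$ has degree $n\geq1$. A translation of the variables moves the zero to the origin and keeps $f_1$ monic in $y$.
\end{proof}

The relation that defines $A$ will say that a noncentral element is a root of a polynomial with central coefficients. Substituting such an element for a variable is not a ring homomorphism, so roots cannot be manipulated as usual. The correspondence between roots and linear factors survives, and it is all we need.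

\begin{lemma}[Remainder lemma]\label{lem:rem}
Let $\Lambda$ be a ring, $z$ a central variable, $p(z)=\sum_jp_jz^j\in\Lambda[z]$ with all $p_j$ central in $\Lambda$, and $\theta\in\Lambda$. Then $p(\theta):=\sum_jp_j\theta^j$ is zero if and only if $p(z)=(z-\theta)Q(z)$ for some $Q\in\Lambda[z]$.
\end{lemma}

\begin{proof}
Since $z^j-\theta^j=(z-\theta)\sum_{i<j}z^i\theta^{j-1-i}$ and $p_j$ is central,
\[
p(z)-p(\theta)=(z-\theta)\sum_jp_j\sum_{i<j}z^i\theta^{j-1-i},
\]
which gives $Q$ when $p(\theta)=0$. Conversely, if $p=(z-\theta)\sum_iQ_iz^i$, then $p_j=Q_{j-1}-\theta Q_j$ with $Q_{-1}=0$, and $p(\theta)=\sum_j\theta^jp_j=\sum_j\theta^jQ_{j-1}-\sum_j\theta^{j+1}Q_j=0$.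
\end{proof}

\section{The Hopf algebra $A$ and the orbit map $\lambda$}\label{sec:hopf}

In Sections~\ref{sec:hopf}--\ref{sec:inj} the field $k$ is arbitrary, $f$ is the polynomial \eqref{eq:normal}, $a_0=1$, and $B=k[x,y]/(f)$. Fix an integer $d\ge0$ with $\deg a_j\le d$ for all $j$, and put $I=\{\mu\in\mathbb N^r:|\mu|\le d\}$. We write $x^\mu=\prod_ix_i^{\mu_i}$, $|\mu|=\sum_i\mu_i$, $\binom\mu\nu=\prod_i\binom{\mu_i}{\nu_i}$, and $\nu\le\mu$ if $\nu_i\le\mu_i$ for all $i$. For an algebra $R$ we identify $k[x,y]\otimes R$ with $R[x,y]$. For central $\xi_1,\dots,\xi_r\in R$ and any $\eta\in R[x,y]$ put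
\[
f(x+\xi,\eta)=\sum_{j=0}^na_{n-j}(x+\xi)\,\eta^j\in R[x,y].
\]

\begin{definition}\label{def:A}
Let $A$ be the algebra with generators $X_1,\dots,X_r$, $b$ and $c_\mu$ $(\mu\in I)$, subject to the relations that the $X_i$ are central and that, with $c(x)=\sum_{\mu\in I}x^\mu c_\mu$,
\begin{equation}\label{eq:R}
f\bigl(x+X,\ yb+c(x)\bigr)=f(x,y)\qquad\text{in }A[x,y],
\end{equation}
coefficient by coefficient in $x$ and $y$.
\end{definition}

The coefficient of $y^n$ in \eqref{eq:R} is the relation $b^n=1$, so $b$ is invertible. The definition amounts to a universal property.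

\begin{itemize}
\item[(U)] Let $R$ be an algebra, $\xi_1,\dots,\xi_r\in R$ central, and $\beta,\gamma_\mu\in R$ $(\mu\in I)$ with $f\bigl(x+\xi,\,y\beta+\sum_\mu x^\mu\gamma_\mu\bigr)=f(x,y)$ in $R[x,y]$. Then there is a unique algebra map $A\to R$ with $X_i\mapsto\xi_i$, $b\mapsto\beta$, $c_\mu\mapsto\gamma_\mu$.
\end{itemize}

Since the elements $x_i+X_i$ are central in $A[x,y]$, there is an algebra map
\[
\tilde\rho:k[x,y]\to k[x,y]\otimes A,\qquad x_i\mapsto x_i\otimes1+1\otimes X_i,\qquad y\mapsto y\otimes b+\sum_{\mu\in I}x^\mu\otimes c_\mu ,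
\]
and \eqref{eq:R} says that $\tilde\rho(f)=f\otimes1$. We let $A$ coact on the polynomial ring rather than on $B$ because the monomials $y$ and $x^\mu$ are linearly independent there. Each generator of $A$ is thus a coefficient of $\tilde\rho(x_i)$ or $\tilde\rho(y)$, and consequently:

\begin{itemize}
\item[(D)] An algebra map $\phi:A\to R$ is determined by $(\mathrm{id}\otimes\phi)\tilde\rho$.
\end{itemize}

\begin{proposition}\label{prop:hopf}
The algebra $A$ is a Hopf algebra with
\begin{gather*}
\Delta(X_i)=X_i\otimes1+1\otimes X_i,\qquad\Delta(b)=b\otimes b,\\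
\Delta(c_\nu)=c_\nu\otimes b+\sum_{\mu\in I,\ \mu\ge\nu}\binom\mu\nu X^{\mu-\nu}\otimes c_\mu,\\
\varepsilon(X_i)=0,\qquad\varepsilon(b)=1,\qquad\varepsilon(c_\nu)=0,\\
S(X_i)=-X_i,\qquad S(b)=b^{-1},\qquad S(c_\nu)=-\sum_{\mu\in I,\ \mu\ge\nu}\binom\mu\nu(-X)^{\mu-\nu}c_\mu b^{-1},
\end{gather*}
and $(\mathrm{id}\otimes\Delta)\tilde\rho=(\tilde\rho\otimes\mathrm{id})\tilde\rho$.
\end{proposition}

\begin{proof}
\emph{Comultiplication.} Let $\xi_i$ and $\gamma_\nu$ be the stated values of $\Delta(X_i)$ and $\Delta(c_\nu)$. The algebra map $\psi=(\tilde\rho\otimes\mathrm{id})\tilde\rho:k[x,y]\to(A\otimes A)[x,y]$ sends $x_i$ to $x_i+\xi_i$, and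
\[
\psi(y)=\tilde\rho(y)\otimes b+\sum_{\mu\in I}(x+X)^\mu\otimes c_\mu=y\,(b\otimes b)+\sum_{\nu\in I}x^\nu\gamma_\nu ,
\]
by the expansion $(x+X)^\mu=\sum_{\nu\le\mu}\binom\mu\nu x^\nu X^{\mu-\nu}$; note that $\nu\le\mu\in I$ implies $\nu\in I$. The $\xi_i$ are central in $A\otimes A$ and $\psi(f)=f$. So (U) gives the algebra map $\Delta$, and $(\mathrm{id}\otimes\Delta)\tilde\rho=\psi$ because both sides agree on $x_i$ and $y$.

\emph{Coassociativity.} Using $(\mathrm{id}\otimes\Delta)\tilde\rho=(\tilde\rho\otimes\mathrm{id})\tilde\rho$ twice in each computation,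
\begin{align*}
(\mathrm{id}\otimes\Delta\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\tilde\rho&=(\mathrm{id}\otimes\Delta\otimes\mathrm{id})(\tilde\rho\otimes\mathrm{id})\tilde\rho=(\tilde\rho\otimes\mathrm{id}\otimes\mathrm{id})(\tilde\rho\otimes\mathrm{id})\tilde\rho,\\
(\mathrm{id}\otimes\mathrm{id}\otimes\Delta)(\mathrm{id}\otimes\Delta)\tilde\rho&=(\mathrm{id}\otimes\mathrm{id}\otimes\Delta)(\tilde\rho\otimes\mathrm{id})\tilde\rho=(\tilde\rho\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\tilde\rho\\
&=(\tilde\rho\otimes\mathrm{id}\otimes\mathrm{id})(\tilde\rho\otimes\mathrm{id})\tilde\rho .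
\end{align*}
By (D), $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$.

\emph{Counit.} The data $\xi_i=0$, $\beta=1$, $\gamma_\mu=0$ in $R=k$ satisfy (U), which gives $\varepsilon$. The counit axioms compare algebra maps, so it suffices to check them on generators. On $X_i$ and $b$ they are immediate. In $(\varepsilon\otimes\mathrm{id})\Delta(c_\nu)$ only the term $\mu=\nu$ survives and gives $c_\nu$; in $(\mathrm{id}\otimes\varepsilon)\Delta(c_\nu)$ only $c_\nu\otimes b$ survives and gives $c_\nu$.

\emph{The map $S$.} Put $c'=c(x-X)=\sum_\mu(x-X)^\mu c_\mu$. The stated values of $S(c_\nu)$ mean that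
\begin{equation}\label{eq:Sc}
\sum_\nu x^\nu S(c_\nu)=-c(x-X)\,b^{-1},
\end{equation}
so $S$ encodes the inverse motion $x\mapsto x-X$, $y\mapsto(y-c')b^{-1}$. We apply (U) with $R=A^{\mathrm{op}}$. The expression $f(x-X,\eta)$ is a sum of central elements times powers of the single element $\eta$, so it has the same value in $A^{\mathrm{op}}[x,y]$ and in $A[x,y]$. We must therefore prove
\begin{equation}\label{eq:Rinv}
f\bigl(x-X,\ (y-c')b^{-1}\bigr)=f(x,y)\qquad\text{in }A[x,y].
\end{equation}
Since the $X_i$ are central, $x_i\mapsto x_i-X_i$ defines an automorphism of $A[x,y]$ that fixes $A$ and $y$. It turns \eqref{eq:R} into $f(x,yb+c')=f(x-X,y)$. We would now like to substitute $(y-c')b^{-1}$ for $y$, which is not allowed; the remainder lemma, used once in each direction, replaces this step. Let $z$ be a new central variable and $P=f(x,z)-f(x-X,y)\in A[x,y,z]$. As a polynomial in $z$ over $A[x,y]$, $P$ has central coefficients and the root $yb+c'$, so $P=(z-yb-c')Q$. Now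
\[
z-yb-c'=-\bigl(y-(z-c')b^{-1}\bigr)b,\qquad\text{hence}\qquad P=\bigl(y-(z-c')b^{-1}\bigr)(-bQ).
\]
As a polynomial in $y$ over $A[x,z]$, $P$ again has central coefficients, so $(z-c')b^{-1}$ is a root: $f(x,z)=f(x-X,(z-c')b^{-1})$. Renaming $z$ to $y$ gives \eqref{eq:Rinv}. Thus $S$ is an algebra map $A\to A^{\mathrm{op}}$.

\emph{Antipode axioms.} The set of $a\in A$ with $S(a_{(1)})a_{(2)}=\varepsilon(a)1$ is a subalgebra, because $S(a_{(1)}a'_{(1)})a_{(2)}a'_{(2)}=S(a'_{(1)})S(a_{(1)})a_{(2)}a'_{(2)}$; the same holds for the other axiom. So we check generators. For $X_i$ both sides are $0$ and for $b$ both are $1$. For $c_\nu$,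
\[
S(c_{\nu(1)})c_{\nu(2)}=S(c_\nu)b+\sum_{\mu\ge\nu}\binom\mu\nu(-X)^{\mu-\nu}c_\mu=0
\]
by the definition of $S(c_\nu)$. For the other axiom, $\sum_\nu x^\nu\Delta(c_\nu)=c(x)\otimes b+\sum_\mu(x+X)^\mu\otimes c_\mu$, so \eqref{eq:Sc} with $x$ replaced by $x+X$ gives
\[
\sum_\nu x^\nu c_{\nu(1)}S(c_{\nu(2)})=c(x)b^{-1}+\sum_\mu(x+X)^\mu S(c_\mu)=c(x)b^{-1}-c(x)b^{-1}=0.
\]
\end{proof}

The coaction now descends to the hypersurface, and evaluation at the origin turns it into a map $B\to A$. This step needs the rational point.

\begin{proposition}\label{prop:lambda}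
There is an algebra map $\lambda:B\to A$ with $\lambda(x_i)=X_i$ and $\lambda(y)=c_0$, and $\lambda(B)$ is a right coideal subalgebra of $A$.
\end{proposition}

\begin{proof}
Since $\tilde\rho(hf)=\tilde\rho(h)(f\otimes1)$, the map $\tilde\rho$ induces an algebra map $\rho:B\to B\otimes A$, and $(\mathrm{id}\otimes\Delta)\rho=(\rho\otimes\mathrm{id})\rho$. Since $f(0,0)=a_n(0)=0$, there is an algebra map $\varepsilon_B:B\to k$ with $x_i,y\mapsto0$. Put $\lambda=(\varepsilon_B\otimes\mathrm{id})\rho$. It has the stated values, and
\[
\Delta\lambda=(\varepsilon_B\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\rho=(\varepsilon_B\otimes\mathrm{id}\otimes\mathrm{id})(\rho\otimes\mathrm{id})\rho=(\lambda\otimes\mathrm{id})\rho ,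
\]
so $\Delta(\lambda(B))\subseteq\lambda(B)\otimes A$.
\end{proof}

\section{Freeness over right coideal subalgebras}\label{sec:free}

We know no basis of $A$, so freeness cannot be read off the presentation. It comes instead from the triangular shape of $\Delta$ on the generators. Consider the following condition on a bialgebra $A$.

\begin{itemize}
\item[(F)] There are a finite group $G\subseteq A$ of group-like elements, under the multiplication of $A$, and subspaces $kG=A_{(0)}\subseteq A_{(1)}\subseteq\cdots$ with $A=\bigcup_mA_{(m)}$ and $\Delta(A_{(m)})\subseteq\sum_{i=0}^mA_{(i)}\otimes A_{(m-i)}$.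
\end{itemize}

\begin{lemma}\label{lem:F}
The Hopf algebra of Proposition~\ref{prop:hopf} satisfies \emph{(F)} with $G=\{b^i:i\ge0\}$.
\end{lemma}

\begin{proof}
The set $G$ is a finite cyclic group because $b^n=1$. Give $b$ degree $0$, $X_i$ degree $1$ and $c_\mu$ degree $d+1-|\mu|\ge1$, and let $A_{(m)}$ be the span of the words in the generators of total degree at most $m$. Then $A_{(0)}=kG$, $A=\bigcup_mA_{(m)}$ and $A_{(m)}A_{(m')}\subseteq A_{(m+m')}$. Hence the spaces $F_m=\sum_iA_{(i)}\otimes A_{(m-i)}$ increase with $m$ and satisfy $F_mF_{m'}\subseteq F_{m+m'}$, and it suffices to show $\Delta(a)\in F_{\deg a}$ for each generator $a$. This is visible for $b$ and $X_i$. In $\Delta(c_\nu)$ the term $c_\nu\otimes b$ has total degree $d+1-|\nu|$, and so has $X^{\mu-\nu}\otimes c_\mu$, since $(|\mu|-|\nu|)+(d+1-|\mu|)=d+1-|\nu|$.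
\end{proof}

For the rest of this section $A$ is a bialgebra with (F). For a right $A$-comodule $M$ and $g\in G$ put
\[
M_g=\{v\in M:\rho_M(v)=v\otimes g\},\qquad M_0=\sum_{g\in G}M_g .
\]
The sum is direct: if $\sum_gv_g=0$ with $v_g\in M_g$, then $\sum_gv_g\otimes g=0$, and $G$ is linearly independent. The elements of $M_g$ play the role of eigenvectors, and the next lemma says that they always exist.

\begin{lemma}\label{lem:eigen}
If $M\ne0$ then $M_0\ne0$. A comodule map that is injective on $M_0$ is injective.
\end{lemma}

\begin{proof}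
Let $N_m=\{v\in M:\rho_M(v)\in M\otimes A_{(m)}\}$, so that $M=\bigcup_mN_m$. Suppose $N_0=0$. Let $m\ge1$ be minimal with $N_m\ne0$, and take $0\ne v\in N_m$. Write $\rho_M(v)=\sum_iv_i\otimes a_i+w$ with $a_i\in A_{(m)}$ linearly independent modulo $A_{(m-1)}$ and $w\in M\otimes A_{(m-1)}$. Choose linear forms $\pi_i$ on $A$ that vanish on $A_{(m-1)}$ and satisfy $\pi_i(a_j)=\delta_{ij}$. By coassociativity and (F),
\[
(\rho_M\otimes\mathrm{id})\rho_M(v)=(\mathrm{id}\otimes\Delta)\rho_M(v)\in M\otimes\bigl(A_{(0)}\otimes A_{(m)}+A\otimes A_{(m-1)}\bigr).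
\]
Applying $\mathrm{id}\otimes\mathrm{id}\otimes\pi_i$ gives $\rho_M(v_i)\in M\otimes A_{(0)}$. So $v_i\in N_0=0$ for all $i$, and $v\in N_{m-1}=0$, a contradiction.

Thus there is $v\neq0$ with $\rho_M(v)=\sum_gv_g\otimes g$. Coassociativity reads $\sum_g\rho_M(v_g)\otimes g=\sum_gv_g\otimes g\otimes g$, so $v_g\in M_g$, and the counit axiom gives $v=\sum_gv_g\in M_0$. Finally, the kernel $K$ of a comodule map is a subcomodule with $K_0\subseteq K\cap M_0$; if $K\cap M_0=0$ then $K_0=0$ and $K=0$.
\end{proof}

\begin{corollary}\label{cor:pointed}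
The bialgebra $A$ is pointed, and $G$ is the set of all its group-like elements.
\end{corollary}

\begin{proof}
A simple subcoalgebra $C$ is a nonzero comodule under $\Delta$, so it contains $v\ne0$ with $\Delta(v)=v\otimes g$ for some $g\in G$. Applying $\varepsilon\otimes\mathrm{id}$ gives $v=\varepsilon(v)g$. Hence $kg\subseteq C$ and $C=kg$. If $g'$ is group-like, this applies to $C=kg'$, and $g'=g$ because both have counit $1$.
\end{proof}

To prove that $A$ is free over a right coideal subalgebra we split off the submodule generated by eigenvectors, pass to the quotient and repeat. The quotients are no longer algebras, but they are Hopf modules, so we state the result for those.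

\begin{proposition}\label{prop:free}
Let $B'\subseteq A$ be a right coideal subalgebra. Every left Hopf module is a free left $B'$-module, and every right Hopf module is a free right $B'$-module. In particular $A$ is free as a left and as a right $B'$-module.
\end{proposition}

\begin{proof}
Let $M$ be a left Hopf module.

\emph{Step 1: $B'M_0$ is a subcomodule and a free $B'$-module.} The set $H=B'\cap G$ contains $1$ and is closed under multiplication; since $G$ is finite, $H$ is a subgroup. For $h\in H$ and $g\in G$ we have $hM_g\subseteq M_{hg}$, since $\rho_M(hv)=hv_{(0)}\otimes hv_{(1)}$. So the spaces $M_g$ with $g$ in one coset $Hg$ generate the same submodule, and we keep one for each coset. Let $T$ be a set of representatives of the cosets $Hg$ and $N=\bigoplus_{g\in T}M_g$. Make $B'\otimes N=\bigoplus_{g\in T}B'\otimes M_g$ a comodule by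
\[
u\otimes v\mapsto u_{(1)}\otimes v\otimes u_{(2)}g\qquad(u\in B',\ v\in M_g);
\]
the axioms hold because $g$ is group-like. The $B'$-linear map $\varphi:B'\otimes N\to M$, $u\otimes v\mapsto uv$, is a comodule map, since $\rho_M(uv)=u_{(1)}v\otimes u_{(2)}g$ for $v\in M_g$.

We compute $(B'\otimes N)_0$. Let $g\in T$, $g'\in G$ and $\sum_iu_i\otimes v_i\in(B'\otimes M_g)_{g'}$ with the $v_i$ linearly independent. Comparing coefficients of $v_i$ gives $u_{i(1)}\otimes u_{i(2)}g=u_i\otimes g'$, that is, $\Delta(u_i)=u_i\otimes g'g^{-1}$, and applying $\varepsilon\otimes\mathrm{id}$ gives $u_i=\varepsilon(u_i)g'g^{-1}$. So $u_i=0$ or $u_i$ is a multiple of an element of $H$, and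
\[
(B'\otimes N)_0=\bigoplus_{h\in H,\ g\in T}h\otimes M_g .
\]
On $h\otimes M_g$ the map $\varphi$ is injective, because $h$ is invertible in $B'$, and its image lies in $M_{hg}$. The elements $hg$ for $(h,g)\in H\times T$ are pairwise distinct and the sum of the $M_{hg}$ is direct. So $\varphi$ is injective on $(B'\otimes N)_0$, hence injective by Lemma~\ref{lem:eigen}. Every $g'\in G$ is of the form $hg$, and $M_{g'}=h(h^{-1}M_{g'})\subseteq hM_g$. So the image of $\varphi$ is $B'M_0$, which is therefore a subcomodule, and $B'M_0\cong B'\otimes N$ is free.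

\emph{Step 2: exhaustion.} Put $M^{(-1)}=0$, and for $i\ge0$ let $M^{(i)}$ be the preimage in $M$ of $B'\cdot(M/M^{(i-1)})_0$. By Step 1 each $M^{(i)}$ is a submodule and a subcomodule, and $M^{(i)}/M^{(i-1)}$ is free. Let $M'=\bigcup_iM^{(i)}$ and suppose $M'\ne M$. Lemma~\ref{lem:eigen} for $M/M'$ gives $g\in G$ and $v\notin M'$ with $\rho_M(v)-v\otimes g\in M'\otimes A$. This tensor involves finitely many elements of $M'$, so it lies in $M^{(i)}\otimes A$ for some $i$. Then the class of $v$ lies in $(M/M^{(i)})_g$ and $v\in M^{(i+1)}$, a contradiction. So $M=\bigcup_iM^{(i)}$. Lift a basis of each $M^{(i)}/M^{(i-1)}$ to $M^{(i)}$. By induction the lifts up to stage $i$ form a basis of $M^{(i)}$, so all the lifts form a basis of $M$.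

\emph{Right modules.} The opposite algebra $A^{\mathrm{op}}$ with the same $\Delta$ and $\varepsilon$ is a bialgebra with (F), the subalgebra $B'^{\mathrm{op}}$ is a right coideal subalgebra, and a right Hopf module for $B'\subseteq A$ is a left Hopf module for $B'^{\mathrm{op}}\subseteq A^{\mathrm{op}}$.
\end{proof}

\begin{remark}
Finiteness of $G$, which comes from $f$ being monic in $y$, is used to make $H$ a group. Without it the proposition fails: in $k[t,t^{-1}]$ with $t$ group-like, $k[t]$ is a right coideal subalgebra, but $k[t]/(t)\otimes_{k[t]}k[t,t^{-1}]=0$.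
\end{remark}

\section{A matrix representation and the injectivity of $\lambda$}\label{sec:inj}

Sections~\ref{sec:hopf} and~\ref{sec:free} did not use the bound $\deg a_j\le d$, and nothing so far prevents the relations from collapsing $B$. For the cusp in characteristic $0$ with $I=\{0\}$, the last relation in \eqref{eq:quad} is $c_0^2=X^3+3X^2x+3Xx^2$, so $\lambda(x)=X=0$. To prove injectivity we need a solution of \eqref{eq:R} in some algebra that we control.

By the remainder lemma, solving \eqref{eq:R} means finding a left factor $z-\eta$, with $\eta$ of degree at most one in $y$, of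
\[
p=f(x+X,z)-f(x,y)\in K:=k[x,X,y,z],
\]
where $X_1,\dots,X_r$ now denote variables. We look for more: a matrix $L$ over $K$, of degree at most one in $(y,z)$, with $L^n=p\cdot1$. The gain is that $z$ is a central variable, so all powers $z^j$ in $f(x+X,z)$ are treated on the same footing. Each term of $p$ is a product of $n$ factors of degree at most one in $(y,z)$ and has such an $n$-th root, a weighted cyclic shift. The roots are then added using the following special case of the $q$-binomial theorem.

\begin{lemma}\label{lem:qbin}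
Write $n=\ell^en'$ with $\ell\nmid n'$ if $k$ has characteristic $\ell>0$, and put $n'=n$ in characteristic $0$. Let $\omega\in k$ be a primitive $n'$-th root of unity, and let $u_1,\dots,u_m$ be elements of an algebra with $u_su_t=\omega u_tu_s$ for $s<t$. Then $(u_1+\dots+u_m)^n=u_1^n+\dots+u_m^n$.
\end{lemma}

\begin{proof}
First we show that $uv=\omega vu$ implies $(u+v)^{n'}=u^{n'}+v^{n'}$. We may work in $k\langle u,v\rangle/(uv-\omega vu)$. The monomials $v^iu^j$ span this algebra, and they are linearly independent: it acts on $k[s,t]$ by $v\cdot s^it^j=s^{i+1}t^j$ and $u\cdot s^it^j=\omega^is^it^{j+1}$, and $v^iu^j\cdot1=s^it^j$. Write $(u+v)^{n'}=\sum_{i=0}^{n'}\kappa_iv^iu^{n'-i}$; then $\kappa_0=\kappa_{n'}=1$. The coefficient of $v^iu^{n'+1-i}$ is $\omega^i\kappa_i+\kappa_{i-1}$ in $(u+v)(u+v)^{n'}$ and $\kappa_i+\omega^{n'-i+1}\kappa_{i-1}$ in $(u+v)^{n'}(u+v)$. Hence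
\[
(\omega^i-1)\kappa_i=(\omega^{n'-i+1}-1)\kappa_{i-1}\qquad(1\le i\le n').
\]
For $i=1$ the right side is $0$, and $\omega^i\ne1$ for $0<i<n'$, so $\kappa_1=\dots=\kappa_{n'-1}=0$ by induction.

Apply this to $u=u_1$ and $v=u_2+\dots+u_m$ and induct on $m$: $(\sum_su_s)^{n'}=\sum_su_s^{n'}$. In characteristic $0$ we are done. In characteristic $\ell$ the elements $u_s^{n'}$ commute pairwise, since $u_s^{n'}u_t=\omega^{n'}u_tu_s^{n'}=u_tu_s^{n'}$ for $s<t$. Raising to the power $\ell^e$ is additive on commuting elements.
\end{proof}

\begin{lemma}\label{lem:root}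
Let $\omega\in k$ be as in Lemma~\ref{lem:qbin}, let $t_{s,i}\in K$ for $1\le s\le m$, $1\le i\le n$, and put $t_s=t_{s,1}\cdots t_{s,n}$. In $M_n(K)$, with matrix units $e_{i,j}$ and indices read modulo $n$, let
\[
D=\mathrm{diag}(\omega,\omega^2,\dots,\omega^n),\qquad E_s=\sum_{i=1}^nt_{s,i}\,e_{i,i+1}.
\]
In $M_n(K)^{\otimes_Km}=M_N(K)$, $N=n^m$, let $L_s=D^{\otimes(s-1)}\otimes E_s\otimes1^{\otimes(m-s)}$ and $L=\sum_sL_s$. Then $L^n=(t_1+\dots+t_m)\cdot1$.
\end{lemma}

\begin{proof}
We have $\omega^n=1$, so $D^n=1$. Next, $E_s^n=\sum_it_{s,i}t_{s,i+1}\cdots t_{s,i+n-1}\,e_{i,i+n}=t_s\cdot1$. Hence $L_s^n=t_s\cdot1$. From $De_{i,i+1}=\omega^ie_{i,i+1}$ and $e_{i,i+1}D=\omega^{i+1}e_{i,i+1}$, valid for $i=n$ because $\omega^{n+1}=\omega$, we get $E_sD=\omega DE_s$. For $s<t$ the products $L_sL_t$ and $L_tL_s$ agree in every tensor slot except slot $s$, where they are $E_sD$ and $DE_s$. So $L_sL_t=\omega L_tL_s$, and Lemma~\ref{lem:qbin} applies.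
\end{proof}

For $n=2$ and $\omega=-1$, the matrices $D$ and $E_s$ have the form of $\hat b$ and $\hat c(x)$ in Section~\ref{sec:example}.

A representation $\theta$ of $A$ that sends $X_i$ to the scalar matrix $X_i\cdot1$ need not be faithful on $B$: for $f=y^2$ the map $X_i\mapsto X_i$, $b\mapsto1$, $c_\mu\mapsto0$ satisfies (U) and kills $\lambda(y)$. We need the matrices $1,\theta(c_0),\dots,\theta(c_0)^{n-1}$ to be linearly independent over $k[X]$. For this we reserve the last tensor slot for the term $-a_n(x)$ of $p$, which contains neither $y$ nor $z$ and vanishes at $x=0$.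

\begin{proposition}\label{prop:inj}
The map $\lambda:B\to A$ is injective.
\end{proposition}

\begin{proof}
Let $\bar k$ be an algebraic closure of $k$. The presentations of $A$ and $B$ have coefficients in $k$, so the algebras built from $f$ and $d$ over $\bar k$ are $A\otimes\bar k$ and $B\otimes\bar k$, with orbit map $\lambda\otimes\mathrm{id}$. If $\lambda\otimes\mathrm{id}$ is injective, so is $\lambda$. We may thus assume that $k$ contains $\omega$ as in Lemma~\ref{lem:qbin}.

\emph{The matrix $L$.} We have
\[
p=z^n-y^n+\sum_{j=0}^{n-1}a_{n-j}(x+X)z^j-\sum_{j=0}^{n-1}a_{n-j}(x)y^j ,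
\]
a sum of $m=2n+2$ terms $t_s$. We factor them as $(t_{s,1},\dots,t_{s,n})$:
\begin{itemize}
\item $z^n$ as $(z,\dots,z)$, and $-y^n$ as $(-y,y,\dots,y)$;
\item $a_{n-j}(x+X)z^j$ as $(z,\dots,z,1,\dots,1,a_{n-j}(x+X))$ with $j$ copies of $z$, for $0\le j\le n-1$;
\item $-a_{n-j}(x)y^j$ as $(y,\dots,y,1,\dots,1,-a_{n-j}(x))$ with $j$ copies of $y$, for $0\le j\le n-1$.
\end{itemize}
We number the terms so that $t_m=-a_n(x)$, with factors $(1,\dots,1,-a_n(x))$. Lemma~\ref{lem:root} gives $L\in M_N(K)$ with $L^n=p\cdot1$. Each factor is $z$, $\pm y$, or an element of $k[x,X]$ of degree at most $d$ in $x$. Therefore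
\[
L=zU+yV+W,\qquad U,V\in M_N(k),\quad W\in M_N(k[x,X]),\quad\deg_xW\le d .
\]

\emph{The representation.} View $L^n=p\cdot1$ as an identity of polynomials in $y,z$. The coefficient of $z^n$ gives $U^n=1$, so $U$ is invertible. Put
\[
\hat b=-U^{-1}V,\qquad\hat c(x)=-U^{-1}W=\sum_{\mu\in I}x^\mu\hat c_\mu,\qquad\hat\eta=y\hat b+\hat c(x),
\]
with $\hat c_\mu\in M_N(k[X])$; the bound on $d$ is what keeps the exponents $\mu$ in $I$. Then $L=U(z-\hat\eta)$, and
\[
(z-\hat\eta)\,L^{n-1}U=U^{-1}L^nU=p\cdot1 .
\]
The coefficients of $p\cdot 1$ in $z$ are scalar matrices, so Lemma~\ref{lem:rem} over $\Lambda=M_N(k[x,X,y])$ gives $f(x+X,\hat\eta)=f(x,y)\cdot1$. By (U) there is an algebra map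
\[
\theta:A\to M_N(k[X]),\qquad X_i\mapsto X_i\cdot1,\quad b\mapsto\hat b,\quad c_\mu\mapsto\hat c_\mu .
\]

\emph{The map $\theta\lambda$ is injective.} Write $M_N(k[X])=M_{N/n}(k[X])\otimes M_n(k)$, the second factor being the last slot. For $s<m$ the matrix $L_s$ has $1$ in the last slot, and $L_m$ contains neither $y$ nor $z$. Hence $U=U'\otimes1$ with $U'^n=1$. Since $a_n(0)=0$, the matrix $E_m$ at $x=0$ is $J=\sum_{i<n}e_{i,i+1}$, so $W|_{x=0}=W'\otimes1+D^{\otimes(m-1)}\otimes J$ for some $W'$ over $k[X]$. Thus
\[
\theta\lambda(y)=\hat c_0=Y\otimes1+Z\otimes J,\qquad Y=-U'^{-1}W',\qquad Z=-U'^{-1}D^{\otimes(m-1)},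
\]
and $Z$ is an invertible matrix over $k$. Since $f$ is monic of degree $n$ in $y$, a nonzero element of $B$ can be written $h=\sum_{j=0}^\delta h_j(x)y^j$ with $\delta\le n-1$ and $h_\delta\ne0$. Expanding $(Y\otimes1+Z\otimes J)^j$ into words gives a sum of terms $(\cdots)\otimes J^i$ with $i\le j$, and the only word with $i=j$ is $Z^j\otimes J^j$. Therefore
\[
\theta\lambda(h)=\sum_{j=0}^\delta h_j(X)\,(Y\otimes1+Z\otimes J)^j=\sum_{i=0}^\delta C_i\otimes J^i,\qquad C_\delta=h_\delta(X)Z^\delta\neq0 .
\]
The matrices $J^i=\sum_{j\le n-i}e_{j,j+i}$ for $0\le i\le n-1$ are nonzero with disjoint supports, hence linearly independent. So $\theta\lambda(h)\ne0$.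
\end{proof}

\begin{remark}
If $f$ is irreducible, the last part of the proof can be shortened. Then $B$ is a domain that is integral over $k[x]$. For $0\ne h\in B$, the constant term of a monic equation of least degree for $h$ is a nonzero element of $hB\cap k[x]$. Since $\theta\lambda$ is injective on $k[x]$, its kernel is zero.
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:fields}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:normal} we may assume that $f$ has the form \eqref{eq:normal}; this changes $B$ only up to isomorphism. The algebra $A$ of Definition~\ref{def:A} is finitely generated and is a Hopf algebra by Proposition~\ref{prop:hopf}. It satisfies (F) by Lemma~\ref{lem:F}, so it is pointed by Corollary~\ref{cor:pointed}. The map $\lambda$ is injective by Proposition~\ref{prop:inj}, its image is a right coideal subalgebra by Proposition~\ref{prop:lambda}, and $A$ is free over $\lambda(B)$ on both sides by Proposition~\ref{prop:free}. As $A\ne0$, it is faithfully flat. The case $r=1$ with $f$ irreducible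 is the conjecture.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fields}]
If $B$ is isomorphic to a subalgebra of a Hopf algebra over $k$, the counit restricts to an algebra map $B\to k$. Conversely, let $B$ have a $k$-rational point. Then $B\ne0$, so $f$ is not a nonzero constant. If $f=0$, then $B=k[x,y]$ is the coordinate Hopf algebra of the additive group $\mathbb G_a^{r+1}$, with $\Delta(w)=w\otimes1+1\otimes w$, $\varepsilon(w)=0$ and $S(w)=-w$ for each variable $w$, and we take $A=B$. If $f$ is nonconstant, Lemma~\ref{lem:normal} applies, and the preceding proof goes through unchanged because Sections~\ref{sec:hopf}--\ref{sec:inj} hold over any field.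
\end{proof}

\section{Finite-dimensional local algebras}\label{sec:frob}

For a finite-dimensional algebra $B$, the dual space $B^*$ is a right $B$-module by $(\phi\cdot u)(w)=\phi(uw)$, and $B$ is \emph{Frobenius} if $B^*\cong B$ as right $B$-modules. To prove Theorem~\ref{thm:frob} we show that $B^*$ is a Hopf module and that finite-dimensional Hopf modules are free. The Hopf algebra is now arbitrary, so Proposition~\ref{prop:free} is not available. Its place is taken by flatness and by the fact, due to the antipode, that a Hopf module becomes free after extension of scalars to $A$.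

\begin{lemma}\label{lem:triv}
Let $B$ be a right coideal subalgebra of a Hopf algebra $A$, let $B^+=B\cap\ker\varepsilon$, and let $M$ be a right Hopf module. Then
\[
\Phi:M\otimes_BA\to(M/MB^+)\otimes A,\qquad v\otimes a\mapsto\overline{v_{(0)}}\otimes v_{(1)}a,
\]
is an isomorphism of right $A$-modules.
\end{lemma}

\begin{proof}
An element $u\in B$ acts on $M/MB^+$ as the scalar $\varepsilon(u)$, because $u-\varepsilon(u)1\in B^+$. So $vu\otimes a$ is sent to $\overline{v_{(0)}u_{(1)}}\otimes v_{(1)}u_{(2)}a=\overline{v_{(0)}}\otimes v_{(1)}ua$, which is the image of $v\otimes ua$, and $\Phi$ is well defined. It is right $A$-linear. Define $\Psi(\bar v\otimes a)=v_{(0)}\otimes_BS(v_{(1)})a$. For $u\in B$, replacing $v$ by $vu$ gives, by \eqref{eq:anti},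
\[
v_{(0)}u_{(1)}\otimes_BS(v_{(1)}u_{(2)})a=v_{(0)}\otimes_Bu_{(1)}S(u_{(2)})S(v_{(1)})a=\varepsilon(u)\,v_{(0)}\otimes_BS(v_{(1)})a,
\]
which is $0$ for $u\in B^+$, so $\Psi$ is well defined. Finally $\Psi\Phi(v\otimes a)=v_{(0)}\otimes_BS(v_{(1)})v_{(2)}a=v\otimes a$ and $\Phi\Psi(\bar v\otimes a)=\overline{v_{(0)}}\otimes v_{(1)}S(v_{(2)})a=\bar v\otimes a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:frob}]
Let $B\subseteq A$ be a finite-dimensional local commutative quantum homogeneous space. The ideal $B^+$ has codimension one, so it is the maximal ideal of $B$.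

\emph{Finite-dimensional right Hopf modules are free.} Let $M$ be one and $s=\dim M/MB^+$. Lifting a basis of $M/MB^+$ gives a map $B^s\to M$, surjective by Nakayama's lemma; let $K$ be its kernel. Since $A$ is flat as a left $B$-module,
\[
0\to K\otimes_BA\to A^s\to M\otimes_BA\to0
\]
is an exact sequence of right $A$-modules. By Lemma~\ref{lem:triv} the last term is isomorphic to $A^s$, so the sequence splits and $A^s\cong(K\otimes_BA)\oplus A^s$. Apply $-\otimes_Ak$, where $A$ acts on $k$ through $\varepsilon$. Since $K\otimes_BA\otimes_Ak=K\otimes_Bk=K/KB^+$, we get $s=\dim K/KB^++s$. So $K=KB^+$, and $K=0$ by Nakayama's lemma. Only flatness was used, not faithfulness.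

\emph{$B^*$ is a right Hopf module.} Since $B$ is finite-dimensional, $B^*\otimes A=\mathrm{Hom}(B,A)$ and $B^*\otimes A\otimes A=\mathrm{Hom}(B,A\otimes A)$. Define $\rho(\phi)=\phi_{(0)}\otimes\phi_{(1)}\in B^*\otimes A$ by
\[
\phi_{(0)}(w)\,\phi_{(1)}=\phi(w_{(1)})\,S(w_{(2)})\qquad(w\in B),
\]
where $\phi(w_{(1)})$ makes sense because $\Delta(w)\in B\otimes A$. We evaluate each axiom at $w\in B$ and use \eqref{eq:anti}. The counit axiom is $\phi(w_{(1)})\varepsilon(S(w_{(2)}))=\phi(w)$. For coassociativity, $(\rho\otimes\mathrm{id})\rho(\phi)$ takes the value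
\[
\phi_{(0)}(w_{(1)})\,S(w_{(2)})\otimes\phi_{(1)}=\phi(w_{(1)})\,S(w_{(3)})\otimes S(w_{(2)}),
\]
and $(\mathrm{id}\otimes\Delta)\rho(\phi)$ takes the value $\phi(w_{(1)})\Delta(S(w_{(2)}))$, which is the same. For compatibility with the action of $u\in B$,
\begin{align*}
(\phi_{(0)}\cdot u_{(1)})(w)\,\phi_{(1)}u_{(2)}&=\phi_{(0)}(u_{(1)}w)\,\phi_{(1)}u_{(2)}=\phi(u_{(1)}w_{(1)})\,S(w_{(2)})S(u_{(2)})u_{(3)}\\
&=\phi(uw_{(1)})\,S(w_{(2)})=(\phi\cdot u)(w_{(1)})\,S(w_{(2)}),
\end{align*}
which is the value of $\rho(\phi\cdot u)$ at $w$.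

Hence $B^*\cong B^s$ for some $s$, and $s=1$ because $\dim B^*=\dim B\neq0$. So $B$ is Frobenius.

\emph{The example.} The algebra $B=k[x,y]/(x^2,xy,y^2)$ is local of dimension $3$. Its socle, the annihilator of the maximal ideal, is the two-dimensional span of $x$ and $y$. Any $\phi\in B^*$ vanishes on some nonzero $w$ in the socle. For $u\in B$ the product $uw$ is a scalar multiple of $w$, so $(\phi\cdot u)(w)=0$ and $\phi\cdot B\ne B^*$. Thus $B^*$ is not generated by one element, $B$ is not Frobenius, and $B$ is not a quantum homogeneous space, although it has a rational point.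
\end{proof}

\begin{thebibliography}{9}
\bibitem{KT} Ulrich Kraehmer and Angela Tabiri, \emph{The Nodal Cubic is a Quantum Homogeneous Space}, arXiv:1604.00199 (2016).
\end{thebibliography}
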